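# The threshold $1/(2n)$ for positively associated, 1-independent percolation on $\mathbb Z^n$

## 1. The guess $1/(2n)$ and some models to test it on

Every vertex of $\mathbb Z^n$ has $2n$ edges. If each edge is open with probability $p$, the mean number of open edges at a vertex is $2np$. One guesses that an infinite open cluster appears once this mean exceeds $1$, so that the threshold is about $1/(2n)$ in high dimension. For independent edges this is the natural branching picture. We ask whether the guess survives when the edges are dependent in a controlled way.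

**Definition (models).** A bond percolation model on a graph $G=(V,E)$ is a probability measure $\mathbb P$ on $\{0,1\}^E$; the edge $e$ is open if $\omega_e=1$. It has marginals $p$ if $\mathbb P(\omega_e=1)=p$ for all $e$. It is 1-independent if $\omega|_{F_1}$ and $\omega|_{F_2}$ are independent whenever $F_1,F_2\subseteq E$ share no vertex. It is positively associated (PA) if $\mathbb P(A\cap B)\ge\mathbb P(A)\mathbb P(B)$ for all increasing events $A,B$. It percolates if, with positive probability, there is an infinite connected cluster of open edges.

Intersections of increasing events are increasing, so by induction PA gives $\mathbb P(A_1\cap\dots\cap A_k)\ge\prod_i\mathbb P(A_i)$ for increasing events. We also recall Harris' inequality: two bounded increasing functions of independent $\{0,1\}$-valued variables have nonnegative covariance. In particular, any model in which each $\omega_e$ is an increasing function of independent bits is PA.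

**Definition (thresholds).** $\mathcal P_a(G,p)$ is the class of PA, 1-independent models on $G$ with marginals $p$, and $p_a^+(G)=\sup\{p:\exists\,\mathbb P\in\mathcal P_a(G,p)\text{ that does not percolate}\}$. For transitive $G$, $\mathcal P_{a,s}(G,p)$ is the subclass of models invariant under all automorphisms of $G$, and $p_{a,s}^+(G)$ is the corresponding supremum. Thus $p_{a,s}^+(G)\le p_a^+(G)$.

The question comes from Laurin Köhler-Schindler and Aurelio L. Sulser, "Critical probabilities for positively associated, finite-range dependent percolation models", arXiv:2405.07345 (2024). The bounds $\frac1{2n}(1+o(1))\le p_a^+(\mathbb Z^n)\le\frac{\sqrt2}n(1+o(1))$ are known, and the conjecture is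
$$p_{a,s}^+(\mathbb Z^n)=\frac1{2n}(1+o(1))\qquad(n\to\infty).$$
Two readings are fixed here: dependence means 1-independence, and symmetry means the full automorphism group. The source also allows invariance under a subgroup, for example the translations, which gives a larger class; the theorem below covers the translation-invariant class too.

Let us test the guess by hand.

*One dimension.* On $\mathbb Z$, the edges $\{2k,2k+1\}$ pairwise share no vertex, so by iterating 1-independence they are independent. If $p<1$, almost surely infinitely many of them on each side of $0$ are closed, so nothing percolates and $p_{a,s}^+(\mathbb Z)=1$, not $\frac12$. The guess can only be about $n\to\infty$.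

*Independent edges.* This model is 1-independent, PA by Harris, and fully invariant. The expected number of open self-avoiding paths of length $k$ from $0$ is at most $2n(2n-1)^{k-1}p^k$, which tends to $0$ if $p<\frac1{2n-1}$. So there is no percolation for such $p$, and $p_{a,s}^+(\mathbb Z^n)\ge\frac1{2n-1}$. The lower half of the guess is settled; the whole issue is the upper half.

*Stars.* Let each vertex be active with probability $a$, independently, and let an edge be open if at least one endpoint is active. This is PA by Harris. It is 1-independent, because edge sets without a common vertex look at disjoint sets of bits. It is fully invariant, and $p=1-(1-a)^2=2a-a^2$. Two perpendicular edges at $x$ are both open with probability $a+(1-a)a^2\ge a\ge p/2$, against $p^2$ in the independent case.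

*Even stars.* Call a vertex even if its coordinate sum is even. Let each even vertex be active with probability $p$, independently, and let an edge be open if its even endpoint is active. This is PA and 1-independent for the same reasons, with marginals $p$. It is invariant under the translations that preserve parity (an index-2 subgroup), but not under all translations.

In which direction can dependence act? By PA a fixed path of length $k$ is open with probability at least $p^k$, so independent edges minimize the *expected* number of open self-avoiding paths of each length. But expectations do not decide. In the even-star model the expected number of open edges at an even vertex is $2np$, yet with probability $1-p$ there is none at all. We need a tool that sees concentration, and that tool will be a second moment.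

## 2. The theorems

**Theorem A.** For every $\varepsilon\in(0,1]$ there is $n_0(\varepsilon)$ such that for $n\ge n_0(\varepsilon)$ and $p\ge\frac{1+\varepsilon}{2n}$, every $\mathbb P\in\mathcal P_a(\mathbb Z^n,p)$ that is invariant under all translations of $\mathbb Z^n$ percolates.

**Corollary (the conjecture holds).** $p^+_{a,s}(\mathbb Z^n)=\frac1{2n}(1+o(1))$, both for invariance under the full automorphism group and for invariance under any group of automorphisms containing all translations.

*Proof from Theorem A.* Theorem A gives $p_{a,s}^+(\mathbb Z^n)\le\frac{1+\varepsilon}{2n}$ for $n\ge n_0(\varepsilon)$. Independent percolation is invariant under every automorphism, and it gave $p_{a,s}^+(\mathbb Z^n)\ge\frac1{2n-1}$ in Section 1. $\square$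

Two supplements come out of the same proof and are not needed for the corollary.

**Theorem B.** For every $\varepsilon\in(0,1]$ and $J\ge1$ there is $n_0(\varepsilon,J)$ such that for $n\ge n_0$ and $p\ge\frac{1+\varepsilon}{2n}$, every $\mathbb P\in\mathcal P_a(\mathbb Z^n,p)$ invariant under some translation subgroup $\Gamma\le\mathbb Z^n$ of index at most $J$ percolates.

**Theorem C (no invariance).** For every $\varepsilon\in(0,1]$ there are $\delta>0$ and $n_0$ such that for $n\ge n_0$ and $p\ge\frac{1+\varepsilon}{2n}$, every $\mathbb P\in\mathcal P_a(\mathbb Z^n,p)$ with $\mathbb P(e,f\text{ open})\le\delta p$ for all pairs of perpendicular edges $e,f$ sharing a vertex percolates.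

The asymptotics of $p_a^+(\mathbb Z^n)$ itself, with no invariance and no extra condition, are not determined by these arguments.

## 3. What a second moment over single paths loses

A sensible first attempt is to count directed paths. Take all $n^K$ paths from $0$ with $K$ steps in $\{e_1,\dots,e_n\}$ and put $X=\sum_\gamma n^{-K}\mathbf 1\{\gamma\text{ open}\}/\mathbb P(\gamma\text{ open})$. Then $\mathbb EX=1$, and Cauchy–Schwarz gives $\mathbb P(X>0)\ge1/\mathbb EX^2$. For independent edges the diagonal terms alone contribute $n^K\cdot n^{-2K}p^{-K}=(np)^{-K}$ to $\mathbb EX^2$. At $p=\frac{1+\varepsilon}{2n}$ with $\varepsilon<1$ this is $(2/(1+\varepsilon))^K\to\infty$. So directed paths fail below $1/n$ already for independent edges: they throw away half of the $2n$ directions.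

The repair is to use both signs in *blocks*. A block from $z$ consists of $m$ steps in $m$ distinct coordinates with arbitrary signs, and we remember only the set $S$ of directions, not their order. There are $N\approx2^m\binom nm$ endpoints. If each is reached inside its cube with probability $q$, then $Nq$ endpoints are reached on average. For independent edges we shall see $q\gtrsim m!\,p^m$, hence $Nq\gtrsim(2np)^m=(1+\varepsilon)^m$ up to constants. Between blocks we insert a few forward steps in a small reserved set of coordinates. These raise a "height", so that different blocks live at different heights. Each such step costs a factor comparable to $1/\varepsilon'$ when a share $\varepsilon'$ of the coordinates is reserved, and $(1+\varepsilon)^m$ pays for this if $m$ is large.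

Here is the point at which this stops for dependent models. From PA and a single path we only know $q\ge p^m$, without the factor $m!$, so that the guaranteed value of $Nq$ is about $(1+\varepsilon)^m/m!$, which stays bounded. The factor really can be lost. In the even-star model take $z$ even, $S=\{d,d'\}$, $x=z+d+d'$. Both two-step paths from $z$ to $x$ are open exactly when $z$ and $x$ are active, so $q=p^2$ and not about $2p^2$. The two edges into $x$ share one fate, and the union of paths is no more likely than one path.

Now look at what causes the loss: two edges at $x$ that are open together with probability comparable to $p$, not $p^2$. But two such edges form an open two-step path $x-d,\;x,\;x-d'$ *through* $x$, which has probability at least $\delta p$. Under translation invariance the same corner is available everywhere. If a positive fraction of the pairs of directions behaves this way, then blocks with $m=2$ have $N$ of order $n^2$ and $q\ge\delta p$ of order $1/n$, so $Nq$ is of order $n$. The star model shows it: with $v=z+d$, $w=z+d'$, the path through $v$ is open iff $v$ is active or both $z,x$ are.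 Hence $q=1-(1-a)^2(1-a^2)\ge p$. So either few pairs are strongly correlated and the factor $m!$ survives for most $S$, or many pairs are and two-step blocks suffice.

## 4. Thinning, cubes, and the factor $m!$

**Step 1 (thinning).** *We reduce to $p$ of order $1/n$.* Let $\mathbb P\in\mathcal P_a(\mathbb Z^n,p)$, $0<p_0\le p$, and $\omega'_e=\omega_e\xi_e$ with $\xi_e$ i.i.d. Bernoulli$(p_0/p)$, independent of $\omega$. Then $\omega'$ has marginals $p_0$, is 1-independent, and keeps every translation invariance of $\omega$. It is PA: for increasing $A,B$ and fixed $\xi$, the events $\{\omega\xi\in A\}$ and $\{\omega\xi\in B\}$ are increasing in $\omega$, so with $f_A(\xi)=\Pr(\omega'\in A\mid\xi)$ and $f_B$ defined likewise,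
$$\Pr(\omega'\in A\cap B\mid\xi)\ge f_A(\xi)f_B(\xi).$$
Both $f_A,f_B$ are increasing in $\xi$, so Harris' inequality gives $\Pr(\omega'\in A\cap B)\ge\Pr(\omega'\in A)\Pr(\omega'\in B)$. If $\omega'$ percolates, so does $\omega$. The hypothesis of Theorem C is kept, because pair probabilities become at most $(p_0/p)^2\delta p\le\delta p_0$. So in all three theorems we may assume $p=\frac{1+\varepsilon}{2n}\in[\frac1{2n},\frac1n]$.

**Definition (cubes and corners).** A direction is some $d=\pm e_i$; its coordinate is $i$. For a set $S$ of directions with distinct coordinates, $\Sigma S=\sum_{d\in S}d$ and $\operatorname{supp}S$ is its set of coordinates. Let $Q(z,S)=\{z+\Sigma A:A\subseteq S\}$. Let $D(z,S)$ be the event that some open path goes from $z$ to $z+\Sigma S$ using each $d\in S$ exactly once as a step, and let $q(z,S)=\mathbb P(D(z,S))$, with $q(z,\emptyset)=1$. For directions $d,d'$ with distinct coordinates, let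
$$\nu_x(d,d')=\mathbb P\big(\{x,x+d\}\text{ and }\{x,x+d'\}\text{ are open}\big).$$

For example, if $S=\{e_1,-e_2\}$, then $Q(0,S)$ is the unit square $\{0,e_1,-e_2,e_1-e_2\}$ and $D(0,S)$ says that one of its two monotone paths from $0$ to $e_1-e_2$ is open. The event $D(z,S)$ is increasing and depends only on edges inside $Q(z,S)$. PA applied to one path gives $q(z,S)\ge p^{|S|}$.

**Lemma 1.** Let $\mathbb P\in\mathcal P_a(\mathbb Z^n,p)$ and $x=z+\Sigma S$. Then
$$q(z,S)\ \ge\ \sum_{d\in S}q(z,S\setminus\{d\})\Big(p-\sum_{d'\in S\setminus\{d\}}\nu_x(-d,-d')\Big).$$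

*Proof.* We split according to the edge by which $x$ is entered, insisting that it is the only open one among the candidates. Let $D_d=D(z,S\setminus\{d\})$, $E_d=\{\text{edge }\{x-d,x\}\text{ is open}\}$ and $B_d=\bigcup_{d'\in S,\,d'\ne d}E_{d'}$. For $d'\ne d$ the vertices $x$ and $x-d'$ both contain the step $d$, so neither lies in $Q(z,S\setminus\{d\})$. Hence the edges in $B_d$ share no vertex with the edges determining $D_d$, and $D_d,B_d$ are independent. With PA for $D_d$ and $E_d\cup B_d$,
$$\mathbb P(D_d\cap E_d\cap B_d^c)=\mathbb P(D_d\cap(E_d\cup B_d))-\mathbb P(D_d\cap B_d)\ge\mathbb P(D_d)\big[\mathbb P(E_d\cup B_d)-\mathbb P(B_d)\big]=\mathbb P(D_d)\,\mathbb P(E_d\cap B_d^c).$$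
Notice that $E_d\cap B_d^c$ is not increasing; writing it as a difference, with exact independence for the subtracted term, is what makes PA applicable. For different $d$ the events $D_d\cap E_d\cap B_d^c$ are disjoint, since on the $d$-th one $E_d$ is the only one of the $E$'s that occurs. All are contained in $D(z,S)$. Finally $\mathbb P(E_d\cap B_d^c)\ge\mathbb P(E_d)-\sum_{d'\ne d}\mathbb P(E_d\cap E_{d'})=p-\sum_{d'\ne d}\nu_x(-d,-d')$. $\square$

**Corollary 2.** Let $|S|=m$. Suppose $\nu_{z+\Sigma A}(-d,-d')\le p/m^2$ for all $A\subseteq S$ and distinct $d,d'\in A$. Then $q(z,S)\ge\frac12m!\,p^m$.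

*Proof.* Apply Lemma 1 to $A\subseteq S$ with $|A|=k$: each of the $k$ brackets is at least $p(1-\frac{k-1}{m^2})\ge0$. Induction on $|A|$ gives $q(z,A)\ge|A|!\,p^{|A|}\prod_{k=1}^{|A|}(1-\frac{k-1}{m^2})$. For $A=S$ the product is at least $1-\sum_{k=1}^m\frac{k-1}{m^2}=1-\frac{m(m-1)}{2m^2}\ge\frac12$. $\square$

## 5. A criterion for percolation by blocks

Fix $m\ge2$, $\theta\in(0,1]$, $\varepsilon'\in(0,\frac12]$, and put
$$L=3(m+6),\qquad\rho=2\Big\lfloor\frac{\varepsilon'n}{2L}\Big\rfloor .$$
Partition the coordinates as $[n]=F\sqcup R_0\sqcup\dots\sqcup R_{L-1}$ with $|R_\ell|=\rho$. Since $L\rho\le\varepsilon'n$, we have $n_1:=|F|\ge(1-\varepsilon')n$. Let $\mathcal S_{all}$ be the family of sets of $m$ directions with distinct coordinates, all in $F$; so $|\mathcal S_{all}|=2^m\binom{n_1}m$. Blocks will use the coordinates in $F$, and the classes $R_\ell$ are the reserve.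

**Proposition 3.** There is $n_0(m,\theta,\varepsilon')$ such that the following holds for $n\ge n_0$ and $p\in[\frac1{2n},\frac1n]$. Let $\mathbb P\in\mathcal P_a(\mathbb Z^n,p)$ and $q>0$. Suppose each $z\in\mathbb Z^n$ has a family $\mathcal S_z\subseteq\mathcal S_{all}$ with $|\mathcal S_z|\ge\theta|\mathcal S_{all}|$ and $q(z,S)\ge q$ for all $S\in\mathcal S_z$. Suppose
$$Nq\ge8\,(4L/\varepsilon')^3,\qquad N=\min_z|\mathcal S_z|.$$
Then $\mathbb P$ percolates.

No invariance is assumed here. The proof occupies Sections 7–10. First we see why it suffices.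

## 6. Theorem A: weakly and strongly correlated corners

Let $p=\frac{1+\varepsilon}{2n}$ and let $\mathbb P$ be translation-invariant, so $\nu_x(d,d')=\nu(d,d')$ for all $x$. Choose $m=m(\varepsilon)\ge2$ with
$$\tfrac14\big(1+\tfrac\varepsilon4\big)^m\ \ge\ 8\Big(\frac{48(m+6)}\varepsilon\Big)^3, \tag{1}$$
which is possible since an exponential beats a cubic. Let $\delta=\frac1{m^2}$ and $\eta=\frac1{2m^2}$. Call an unordered pair $\{d,d'\}$ of directions with distinct coordinates *bad* if $\nu(d,d')>\delta p$. There are $4\binom n2$ pairs in all.

**Case 1: at most $\eta\cdot4\binom n2$ pairs are bad.** *Most cubes keep their factor $m!$.* Use Proposition 3 with this $m$, $\theta=\frac12$, $\varepsilon'=\varepsilon/4$; then $4L/\varepsilon'=48(m+6)/\varepsilon$. Since $n_1\ge\frac34n$, for $n$ large $\binom{n_1}2\ge\frac12\binom n2$. So among the $4\binom{n_1}2$ pairs with coordinates in $F$ a fraction at most $2\eta=\frac1{m^2}$ is bad. For uniform $S\in\mathcal S_{all}$, a random pair in $S$ is uniform among these pairs, and so is its negative. Hence the expected number of bad pairs $\{-d,-d'\}$ with $d,d'\in S$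 is at most $\binom m2m^{-2}<\frac12$, and at least half of all $S$ have none. Let $\mathcal S_z=\mathcal S$ be the family of these. By translation invariance Corollary 2 applies at every $z$ and gives $q(z,S)\ge q:=\frac12m!\,p^m$. For $n$ large,
$$Nq\ge\tfrac12\,2^m\tbinom{n_1}m\cdot\tfrac12m!\,p^m\ge\tfrac14\big(2(n_1-m)p\big)^m\ge\tfrac14\big(1+\tfrac\varepsilon4\big)^m\ge8(4L/\varepsilon')^3. \tag{2}$$
The third inequality holds because $2(n_1-m)p\ge(1+\varepsilon)(1-\frac\varepsilon4-\frac mn)$ and $(1+\varepsilon)(1-\frac\varepsilon4)=1+\frac{3\varepsilon}4-\frac{\varepsilon^2}4\ge1+\frac\varepsilon2$ for $\varepsilon\le1$. So $\mathbb P$ percolates.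

**Case 2: more than $\eta\cdot4\binom n2$ pairs are bad.** *Correlated corners serve as two-step blocks.* Note $4\binom n2=2n(n-1)\ge n^2$. Use Proposition 3 with block size $2$ in place of $m$ (so $L=24$), $\varepsilon'=\eta/8$, $\theta=\eta/4$. At most $2\varepsilon'n\cdot2n=\eta n^2/2$ pairs involve a coordinate outside $F$, so at least $\eta n^2/2$ bad pairs have both coordinates in $F$. Let $\mathcal S_z=\mathcal S$ consist of all $S=\{d,d'\}\in\mathcal S_{all}$ such that $\{-d,d'\}$ or $\{d,-d'\}$ is bad. A bad pair $\{a,b\}$ with coordinates in $F$ yields the two sets $\{-a,b\}$ and $\{a,-b\}$, and each $S$ arises from at most two bad pairs. So $|\mathcal S|\ge\eta n^2/2\ge\frac\eta4|\mathcal S_{all}|$, as $|\mathcal S_{all}|=4\binom{n_1}2\le2n^2$. If $\{-d,d'\}$ is bad, the path $z,\ z+d,\ z+d+d'$ consists of the two edges at $z+d$ in directions $-d$ and $d'$. By translation invariance it is open with probability $\nu(-d,d')>\delta p$. If $\{d,-d'\}$ is bad, exchange $d$ and $d'$. So $q:=\delta p$ works, and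
$$Nq\ge\frac{\eta n^2}2\cdot\frac\delta{2n}\to\infty.$$
For $n$ large $\mathbb P$ percolates. All thresholds depend only on $\varepsilon$, so Theorem A follows from Proposition 3. $\square$

## 7. Random chains of cubes and their second moment

We now prove Proposition 3. By PA, $q(z,S)\ge p^m$ always, so we may replace $q$ by $\max(q,p^m)$; the hypotheses persist. Hence $q^{-1}\le p^{-m}$. Put
$$\kappa=\frac1{\rho p}.$$
For $n$ large $\varepsilon'n/(2L)\le\rho\le\varepsilon'n/L$, so $1<\kappa\le4L/\varepsilon'$. From here on $C,C_1,C_2,\dots$ depend only on $m,\theta,\varepsilon'$, and "$n$ large" means large in terms of these.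

**Definition (chains).** Fix $K\equiv1\pmod3$. A chain $\gamma$ is given by sets $S_j\in\mathcal S_{all}$ for $0\le j\le K$ with $3\mid j$, and coordinates $r_j\in R_{j\bmod L}$ for $0\le j<K$. Put $S_j=\emptyset$ if $3\nmid j$, and
$$y_0=0,\qquad w_j=y_j+\Sigma S_j,\qquad y_{j+1}=w_j+e_{r_j}.$$
Station $j$ is $St_j=Q(y_j,S_j)$: a cube if $3\mid j$, the single vertex $y_j$ otherwise. Link $j$ ($0\le j<K$) is the edge $\{w_j,y_{j+1}\}$. Let $V(\gamma)=\bigcup_jSt_j$, and let $a_j$, $b_j$ be the restrictions of $y_j$ to the coordinates in $F$ and outside $F$.

So a chain is: cube, link, vertex, link, vertex, link, cube, and so on. We have $a_{j+1}=a_j+\Sigma S_j$ and $b_{j+1}=b_j+e_{r_j}$. With the height $h(x)=\sum_{i\notin F}x_i$, every vertex of $St_j$ has height $j$.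

**Step 2 (the random chain).** *We choose chains spread out enough that two of them rarely overlap.* Let $\mu$ be the following law. The $r_j$ are independent, uniform on $R_{j\bmod L}$. Given all $r$'s and $(S_i)_{i<j}$, for $3\mid j$ the set $S_j$ is uniform on those $S\in\mathcal S_{y_j}$ whose coordinates avoid those of $S_i$ for all $i\in(j-L,j)$ with $3\mid i$. Call this the non-reuse rule. At most $mL$ coordinates are forbidden, and each lies in a fraction $m/n_1$ of $\mathcal S_{all}$. So for $n$ large at most $mL\cdot\frac m{n_1}|\mathcal S_{all}|\le\frac\theta2|\mathcal S_{all}|\le\frac12|\mathcal S_{y_j}|$ sets are excluded. Hence, conditionally on all $r$'s and all $S_i$ with $i<j$, where $3\mid j$,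
$$\text{each }S\text{ is chosen as }S_j\text{ with probability at most }2/|\mathcal S_{y_j}|\le2/N; \tag{3}$$
$$\text{if }|\mathcal T|\le2mL,\text{ then } S_j\subseteq\mathcal T\text{ has probability at most }\tbinom{2mL}m\tfrac2{\theta|\mathcal S_{all}|}\le C_1n^{-m}. \tag{4}$$
Here $C_1\ge1$, and $\mathcal T$ is a set of directions determined by the conditioning. Moreover the law of $(S_i)_{i<s}$ given all $r$'s depends only on $(r_i)_{i<s}$, so $(r_i)_{i\ge s}$ is independent of $(S_i,r_i)_{i<s}$.

**Step 3 (reduction to an overlap weight).** *We bound the second moment by a product over stations and links.* Let $G(\gamma)$ be the event that all $D(y_j,S_j)$ with $3\mid j$ occur and all links are open. On $G(\gamma)$ the vertex $0$ is connected to a vertex of height $K$. By PA $\mathbb P(G(\gamma))>0$. Let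
$$X=\sum_\gamma\mu(\gamma)\frac{\mathbf 1_{G(\gamma)}}{\mathbb P(G(\gamma))},\qquad\mathbb EX=1.$$
For chains $\gamma,\gamma'$ in the support of $\mu$, with primes for the objects of $\gamma'$, define:

* $\alpha_j=q^{-1}$ if $3\mid j$ and $St_j\cap St'_j\ne\emptyset$, and $\alpha_j=1$ otherwise;
* $\beta_j=p^{-1}$ ("link $j$ is removed") if $j<K$ and ($w'_j\in St_j$ or $y'_{j+1}\in St_{j+1}$), and $\beta_j=1$ otherwise.

Let $W(\gamma,\gamma')=\prod_{j=0}^K\alpha_j\beta_j$. We claim
$$\mathbb P(G(\gamma)\cap G(\gamma'))\le W(\gamma,\gamma')\,\mathbb P(G(\gamma))\,\mathbb P(G(\gamma')). \tag{5}$$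
Let $\mathrm{Rem}'$ be the event that $D(y'_j,S'_j)$ occurs for all cube stations with $St_j\cap St'_j=\emptyset$ and all non-removed links of $\gamma'$ are open. Because of heights, a vertex of $St'_j$ lies in $V(\gamma)$ only if it lies in $St_j$. So the edges determining $\mathrm{Rem}'$ have no endpoint in $V(\gamma)$, while those determining $G(\gamma)$ have both endpoints in $V(\gamma)$. By 1-independence $\mathbb P(G(\gamma)\cap G(\gamma'))\le\mathbb P(G(\gamma)\cap\mathrm{Rem}')=\mathbb P(G(\gamma))\,\mathbb P(\mathrm{Rem}')$. The event $G(\gamma')$ is the intersection of $\mathrm{Rem}'$ with the omitted increasing events. Each omitted cube event has probability at least $q$, because $S'_j\in\mathcal S_{y'_j}$, and each omitted link is open with probability $p$. So PA gives $\mathbb P(G(\gamma'))\ge\mathbb P(\mathrm{Rem}')\,W^{-1}$, and (5) follows.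

Hence $\mathbb EX^2\le\max_\gamma\mathbb E_{\gamma'\sim\mu}W(\gamma,\gamma')$. We shall show
$$\mathbb E_{\gamma'\sim\mu}W(\gamma,\gamma')\le8B\quad\text{for every }\gamma\text{ in the support of }\mu,\qquad B=B(n)<\infty\text{ independent of }K. \tag{6}$$

**Step 4 (why (6) is enough).** By Cauchy–Schwarz $\mathbb P(X>0)\ge(\mathbb EX)^2/\mathbb EX^2\ge1/(8B)$ for all $K\equiv1\pmod3$. A vertex of height $K$ is at distance at least $K$ from $0$. So with probability at least $1/(8B)$ the cluster of $0$ has a vertex at distance at least $K$. These events decrease in $K$, so with probability at least $1/(8B)$ all of them occur and the cluster of $0$ is infinite. It remains to prove (6).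

*An overlap computed by hand.* Take $m=2$, with coordinates $1,2,3,4$ in $F$. Let $S_0=\{e_1,e_2\}$, $S_3=\{e_3,e_4\}$ and $S'_0=\{e_1,e_3\}$, $S'_3=\{e_2,e_4\}$, with $r'_j=r_j$ throughout. Both respect the non-reuse rule. Stations $0$ meet, as both chains start at $0$. Station $3$ starts at $e_1+e_2$, respectively $e_1+e_3$ (plus the same reserve part), so the start points differ, but the cubes share the vertex with $F$-part $e_1+e_2+e_3$. Links $0,1,2$ are not removed: $w'_0=e_1+e_3\notin St_0$, the single-vertex stations $1,2$ differ, and $y'_3\notin St_3$ because its second coordinate is $0$. Link $3$ is removed, as $w'_3=w_3$. Up to link $3$ the weight is $q^{-2}p^{-1}$.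

## 8. When two chains can meet

Fix $\gamma$ in the support of $\mu$, let $\gamma'\sim\mu$, and let $\mathcal F_j=\sigma(S'_i,r'_i:i<j)$ (there is no $r'_K$).

**Definition (touched, aligned).** Station $j$ is touched if $St_j\cap St'_j\ne\emptyset$, and aligned if $y_j=y'_j$. Aligned stations are touched, and for $3\nmid j$ the two notions agree. In the example above station $3$ is touched but not aligned.

**Fact 1.** If $j$ is touched, then $b_j=b'_j$. Indeed all vertices of $St_j$ have reserve part $b_j$.

**Fact 2.** If $b_s=b'_s$, $b_u=b'_u$ and $0\le u-s\le L$, then $r'_j=r_j$ for $s\le j<u$. Indeed $\sum_{s\le j<u}e_{r_j}=\sum_{s\le j<u}e_{r'_j}$, and the classes $R_{j\bmod L}$, $s\le j<u$, are distinct.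

**Fact 3.** *Meeting soon forces the cubes of $\gamma'$ into few directions.* For each $s$ there is an $\mathcal F_s$-measurable set $\mathcal T_s$ of at most $2mL$ directions such that, if some $u\in[s,s+L)$ is touched, then $S'_j\subseteq\mathcal T_s$ for all $j\in[s,u)$.

*Proof.* A common vertex of $St_u,St'_u$ gives $a_s+Y=a'_s+Y'$ with $Y=\sum_{s\le j<u}\Sigma S_j+\Sigma A$, $A\subseteq S_u$, and similarly $Y'$. The indices involved differ by less than $L$, so by the non-reuse rule all sets occurring in $Y$ have disjoint coordinates, and likewise for $Y'$. The interval $[s,s+L)$ contains $L/3$ multiples of $3$. So $Y,Y'\in\{-1,0,1\}^F$ have at most $mL/3$ nonzero entries each, nothing cancels, and $\operatorname{supp}Y'\supseteq\operatorname{supp}S'_j$ for $j\in[s,u)$. With $\Delta=a'_s-a_s=Y-Y'$ we get $\|\Delta\|_1\le2mL/3$ and $\operatorname{supp}Y'\subseteq\operatorname{supp}Y\cup\operatorname{supp}\Delta$. So if $\|\Delta\|_1\le2mL/3$, let $\mathcal T_s$ be all directions with coordinate in $\bigcup_{s\le j<s+L}\operatorname{supp}S_j\cup\operatorname{supp}\Delta$ (sets with index beyond $K$ being empty);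 these are at most $\frac{mL}3+\frac{2mL}3=mL$ coordinates. Otherwise no $u\in[s,s+L)$ is touched, and we let $\mathcal T_s=\emptyset$. Since $\gamma$ is fixed and $a'_s$ is $\mathcal F_s$-measurable, so is $\mathcal T_s$. $\square$

**Fact 4.** If $j\equiv1\pmod3$ and $j<K$, then link $j$ is removed iff $j$ or $j+1$ is aligned. Indeed stations $j,j+1$ are single vertices and $w'_j=y'_j$.

This is why there are three links per cube: inside a stretch without aligned stations, every third link is certainly kept.

**Fact 5.** *Returning to the same reserve position is unlikely.* For $\tau\ge L$ with $s+\tau\le K$,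
$$\Pr(b'_{s+\tau}=b_{s+\tau}\mid\mathcal F_s)\le M_\tau:=\min\big(\rho^{-L},\lfloor\tau/L\rfloor^{-L/2}\big),\qquad\sum_{\tau\ge L}M_\tau\le2L\rho^{2-L}.$$

*Proof.* The draws $r'_j$, $s\le j<s+\tau$, are independent of $\mathcal F_s$. The event prescribes, independently for each of the $L$ classes, the multiset of $k\ge\lfloor\tau/L\rfloor\ge1$ uniform draws from $\rho$ elements. Conditioning on all draws of a class but the last gives probability at most $1/\rho$ per class, hence $\rho^{-L}$. Alternatively, since $\rho$ is even, count the draws that fall in a fixed half of the class. The prescribed value of this binomial variable has probability at most $\max_i\binom ki2^{-k}\le k^{-1/2}$. This follows from the standard bound $\binom{2t}t4^{-t}\le(3t+1)^{-1/2}$, because the maximum equals $\binom{2t}t4^{-t}$ both for $k=2t$ and for $k=2t-1$. The product over classes is at most $\lfloor\tau/L\rfloor^{-L/2}$. For the sum, each value $k=\lfloor\tau/L\rfloor$ occurs $L$ times, so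
$$\sum_{\tau\ge L}M_\tau\le L\Big(\rho^2\rho^{-L}+\sum_{k>\rho^2}k^{-L/2}\Big)\le2L\rho^{2-L},$$
since $\sum_{k>\rho^2}k^{-L/2}\le\int_{\rho^2}^\infty x^{-L/2}\,dx=\frac{\rho^{2-L}}{L/2-1}\le\rho^{2-L}$. $\square$

## 9. The cost of one excursion

For $s\le K$ and an atom of $\mathcal F_s$ with $b'_s=b_s$, let $V=\mathbb E[\prod_{j=s}^K\alpha_j\beta_j\mid\mathcal F_s]$ on that atom. We cut the product at a stopping time $\sigma>s$:

1. if there is an aligned station in $(s,s+L)\cap[0,K]$, $\sigma$ is the first one;
2. otherwise $\sigma$ is the first $j\in[s+L,K]$ with $b'_j=b_j$, if any;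
3. otherwise $\sigma=K+1$.

Let $\Psi=\prod_{s\le j<\sigma}\alpha_j\beta_j$. Since $\alpha_j,\beta_j$ are $\mathcal F_{j+1}$-measurable, $\Psi$ is $\mathcal F_\sigma$-measurable. If $\sigma\le K$, then $b'_\sigma=b_\sigma$ (an aligned station has this property too). So the rest of the product has as conditional expectation the value of $V$ at the atom of $\mathcal F_\sigma$ that has been reached. We bound $\mathbb E[\Psi;\cdot\,]$ outcome by outcome; all expectations are conditional on an atom of $\mathcal F_s$ with $b'_s=b_s$.

**Step 5 (the chains stay together for one step).** *This is the main term.* Let $s$ be aligned and $\sigma=s+1$ by outcome 1. Then $r'_s=r_s$ and $\Sigma S'_s=\Sigma S_s$, so $S'_s=S_s$, as the coordinates in such a set are distinct. With $\lambda:=2/(Nq)$, (3) and the independence of $r'_s$ from $(\mathcal F_s,S'_s)$ give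
$$\mathbb E[\Psi;\sigma=s+1]\le\frac2N\cdot\frac1\rho\cdot\frac1{qp}=\lambda\kappa\ \text{ if }3\mid s,\qquad\mathbb E[\Psi;\sigma=s+1]\le\frac1{\rho p}=\kappa\ \text{ if }3\nmid s. \tag{7}$$

**Step 6 (a short return).** *A return after $2\le\tau<L$ steps from an aligned station saves a factor $p$.* Let $\sigma=s+\tau$ by outcome 1 with $\tau<L$. By Fact 2, $r'_j=r_j$ on $[s,s+\tau)$, which has probability $\rho^{-\tau}$. Let $c$ be the number of cube stations in $[s,s+\tau)$. By Fact 3 with $u=s+\tau$, all of their sets $S'_j$ lie in $\mathcal T_s$. By (4), applied successively and conditionally on all $r'$, this has probability at most $(C_1n^{-m})^c$. The cubes contribute at most $q^{-c}\le p^{-mc}$ to $\Psi$. If at least $g$ of the $\tau$ links in $[s,s+\tau)$ are certainly not removed, the links contribute at most $p^{-\tau+g}$. Since $(np)^{-1}\le2$, $\kappa\le4L/\varepsilon'$ and $c,\tau\le L$,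
$$\mathbb E[\Psi;\sigma=s+\tau]\le\kappa^\tau\big(C_1(np)^{-m}\big)^cp^g\le C_2\,p^g. \tag{8}$$
If $s$ is aligned and $\tau\ge2$ we may take $g=1$. Indeed, $r'_s=r_s$ and $s+1$ is not aligned. If $3\nmid s$, then $y'_{s+1}=y'_s+e_{r'_s}=y_{s+1}$, a contradiction; such returns do not exist. So $3\mid s$, and as $b'_{s+1}=b_{s+1}$ we have $a'_{s+1}\ne a_{s+1}$. Since $S_{s+1}=S_{s+2}=\emptyset$, we have $a_{s+3}=a_{s+2}=a_{s+1}$, and the same holds for $\gamma'$. So none of $s+1,s+2,s+3$ is aligned. Hence $\tau\ge4$, and link $s+1$ is not removed, by Fact 4.

As $p\le1/n$, the total over $2\le\tau<L$ is at most $LC_2/n$ for aligned $s$. For non-aligned $s$ we take $g=0$, and the total over $1\le\tau<L$ is at most $LC_2$.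

**Step 7 (a long excursion that returns).** *Here the return probability of Fact 5 must beat all the weights collected.* Let $\sigma=s+\tau$ by outcome 2, $\tau\ge L$. No station in $(s,s+L)$ is aligned. By Fact 1 no station in $[s+L,s+\tau)$ is touched. A removed link $j$ has $j$ or $j+1$ touched. If no station in $[s,s+L)$ is touched, only link $s+\tau-1$ can be removed and $\Psi\le p^{-1}$.

Otherwise let $u$ be the last touched station in $[s,s+L)$ and $c$ the number of cube stations in $[s,u)$. At most $c+1$ cubes in $[s,s+\tau)$ are touched. Removed links lie in $[s,u]\cup\{s+\tau-1\}$. Links $j\equiv1\pmod3$ with $s<j\le\min(u,s+L-2)$ are not removed, by Fact 4, since $j,j+1\in(s,s+L)$ are not aligned. This range contains at least $u-s-1$ integers, hence at least $\frac{u-s-3}3$ such $j$, and all differ from $s+\tau-1\ge s+L-1$. So the number of removed links is at most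
$$(u-s+1)+1-\tfrac{u-s-3}3=\tfrac23(u-s)+3\le\tfrac{2L}3+3 .$$
For given $u$, the event that $u$ is touched and $b'_{s+\tau}=b_{s+\tau}$ has probability at most $M_\tau(C_1n^{-m})^c$: use Fact 5 for the $r'$, and Fact 3 with (4) conditionally on all $r'$. On it $\Psi\le p^{-m(c+1)}p^{-2L/3-3}$, and $(C_1n^{-m})^cp^{-mc}\le C$. Summing over the at most $L$ values of $u$ and absorbing the untouched case,
$$\mathbb E[\Psi;\sigma=s+\tau]\le C\,p^{-m-2L/3-3}M_\tau,\qquad\sum_{\tau\ge L}\mathbb E[\Psi;\sigma=s+\tau]\le C_3\,n^{m+2L/3+3+2-L}=C_3\,n^{-1}. \tag{9}$$
We used $p^{-1}\le2n$, $\rho\ge\varepsilon'n/(2L)$ and $L/3=m+6$. The exponent is $m+5-L/3=-1$, and this is where the value of $L$ comes from.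

**Step 8 (no further return).** In outcome 3 all touched stations lie in $[s,s+L)$. If there are none, $\Psi=1$. Otherwise, with $u,c$ as in Step 7, at most $c+1$ cubes are touched, and the removed links lie in $[s,u]$, so there are at most $L$ of them. As in Step 7 but without the factor $M_\tau$,
$$\mathbb E[\Psi;\sigma=K+1]\le B:=C_4\,n^{m+L}. \tag{10}$$

## 10. Closing the recursion

**Step 9 (four inequalities).** *We collect Steps 5–8.* Let $\Phi_i$ ($i=0,1,2$) be the maximum of $V$ over aligned $s\equiv i\pmod3$ and the corresponding atoms, and let $\Phi_N$ be the maximum over non-aligned $s$ with $b'_s=b_s$. For fixed $K$ these are maxima over finitely many atoms, hence finite; put $\max\emptyset=0$. Let $\Phi=\max_i\Phi_i$. In outcome 1 we arrive at an aligned station, and at $s+1\equiv i+1$ in Step 5. In outcome 2 we may arrive at either kind. With $C_5=LC_2+C_3$, $C_6=LC_2$ and $\zeta_n=C_5/n$, (7)–(10) give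
$$\begin{aligned}\Phi_0&\le B+\lambda\kappa\Phi_1+\zeta_n(\Phi+\Phi_N),&\Phi_1&\le B+\kappa\Phi_2+\zeta_n(\Phi+\Phi_N),\\ \Phi_2&\le B+\kappa\Phi_0+\zeta_n(\Phi+\Phi_N),&\Phi_N&\le B+C_6\Phi+\zeta_n(\Phi+\Phi_N).\end{aligned}$$
Ignoring small terms, one turn around $0\to1\to2\to0$ multiplies by $\lambda\kappa^3$: one block and three links. The hypothesis on $Nq$ makes exactly this small:
$$\lambda\kappa^3=\frac{2\kappa^3}{Nq}\le\frac{2(4L/\varepsilon')^3}{8(4L/\varepsilon')^3}=\frac14. \tag{11}$$

**Step 10 (elimination).** *We check that the small terms do no harm.* If $\zeta_n\le\frac12$, the inequality for $\Phi_N$ gives $\Phi_N\le2B+2(C_6+1)\Phi$. Hence $\zeta_n(\Phi+\Phi_N)\le B+\zeta\Phi$ with $\zeta=(2C_6+3)\zeta_n$. Using $\kappa\ge1$,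
$$\Phi_2\le2B+\kappa\Phi_0+\zeta\Phi,\qquad\Phi_1\le2B+\kappa\Phi_2+\zeta\Phi\le4\kappa B+\kappa^2\Phi_0+2\kappa\zeta\Phi .$$
The last bound also dominates $\Phi_2$ and $\Phi_0$, so $\Phi\le4\kappa B+\kappa^2\Phi_0+2\kappa\zeta\Phi$. If $2\kappa\zeta\le\frac12$, this gives $\Phi\le8\kappa B+2\kappa^2\Phi_0$. By (11), $4\lambda\kappa^2\le1$ and $2\lambda\kappa^2\zeta\le\frac12\zeta$, so
$$\Phi_0\le2B+\lambda\kappa\big(4\kappa B+\kappa^2\Phi_0+2\kappa\zeta\Phi\big)+\zeta\Phi\le3B+\tfrac14\Phi_0+\tfrac32\zeta\Phi\le3B+\tfrac14\Phi_0+\tfrac32\zeta\big(8\kappa B+2\kappa^2\Phi_0\big).$$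
Since $\kappa\le4L/\varepsilon'$ and $\zeta$ is a constant over $n$, for $n$ large $12\zeta\kappa\le1$ and $3\zeta\kappa^2\le\frac14$. Then $\Phi_0\le4B+\frac12\Phi_0$, that is, $\Phi_0\le8B$. The station $s=0$ is aligned because $y_0=y'_0=0$, and $\mathcal F_0$ is trivial. So $\mathbb E_{\gamma'}W(\gamma,\gamma')\le\Phi_0\le8B$, which is (6). This proves Proposition 3, and with it Theorem A and the corollary. $\square$

## 11. Weakly correlated models and periodic models

**Proof of Theorem C.** Take $m=m(\varepsilon)$ from (1), $\delta=m^{-2}$, and, by Step 1, $p=\frac{1+\varepsilon}{2n}$. The hypothesis says $\nu_x(d,d')\le p/m^2$ for all $x$ and all $d,d'$ with distinct coordinates. So Corollary 2 gives $q(z,S)\ge\frac12m!\,p^m$ for all $z$ and all $S\in\mathcal S_{all}$. Apply Proposition 3 with $\mathcal S_z=\mathcal S_{all}$, $\theta=\frac12$, $\varepsilon'=\varepsilon/4$; the computation (2) applies, with $N=|\mathcal S_{all}|$ now even twice as large as needed there. $\square$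

**Proof of Theorem B.** We may take $J$ to be an integer. The new difficulty is that a correlated corner may exist only at vertices of one type modulo $\Gamma$; longer blocks will first walk to that type.

**Step 11 (every label is frequent).** Let $\pi:\mathbb Z^n\to\mathbb Z^n/\Gamma$ be the quotient map, call $\pi(e_i)$ the label of coordinate $i$, and let $\chi=\varepsilon/(16J)$. (For even stars, with $\Gamma$ the parity-preserving translations, all coordinates carry the same label, the nonzero element of a group of order $2$.) Delete all coordinates whose label is carried by fewer than $\chi n$ coordinates. There are at most $J$ labels, so at most $\varepsilon n/16$ coordinates go. The restriction of $\mathbb P$ to the sublattice $\mathbb Z^{n_*}$ spanned by the others is in $\mathcal P_a(\mathbb Z^{n_*},p)$ and is invariant under $\Gamma\cap\mathbb Z^{n_*}$, which has index at most $J$ in $\mathbb Z^{n_*}$. Two remaining coordinates have equal labels modulo $\Gamma\cap\mathbb Z^{n_*}$ iff they do modulo $\Gamma$, so each label is still carried by at least $\chi n\ge\chi n_*$ coordinates. If the restriction percolates,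 so does $\mathbb P$. Also
$$p\ge\frac{(1+\varepsilon)(1-\varepsilon/16)}{2n_*}\ge\frac{1+\varepsilon/2}{2n_*}.$$
Rename $n_*,\varepsilon/2$ as $n,\varepsilon$, keep $\chi$, and thin by Step 1. So we may assume that $p=\frac{1+\varepsilon}{2n}$ and every occurring label is carried by at least $\chi n$ coordinates. Let $\mathcal A=\pi(\mathbb Z^n)$, a finite abelian group of order at most $J$ generated by the labels.

Let $m=m(\varepsilon)$ from (1), $\delta=m^{-2}$, $\eta=\frac1{Jm^22^m}$. By invariance $\nu_x(d,d')$ depends on $x$ only via $\pi(x)$. Call $\{d,d'\}$ *$t$-bad* if $\nu_x(d,d')>\delta p$ for $\pi(x)=t$.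

**Step 12 (few bad pairs for every type).** Suppose that for every $t\in\mathcal A$ at most $\eta\cdot4\binom n2$ pairs are $t$-bad. Use $\varepsilon'=\varepsilon/4$, $\theta=\frac12$. As in Section 6, for $n$ large at most a fraction $2\eta$ of the pairs with coordinates in $F$ is $t$-bad. For fixed $z$ and uniform $S\in\mathcal S_{all}$, consider the triples $(A,d,d')$, with $\{d,d'\}$ unordered, such that $\{d,d'\}\subseteq A\subseteq S$ and $\{-d,-d'\}$ is $\pi(z+\Sigma A)$-bad. Each pair lies in $2^{m-2}$ sets $A$. The probability that $\{-d,-d'\}$ is $t$-bad for some $t$ is at most $2J\eta$. So the expected number of triples is at most $\binom m22^{m-2}\cdot2J\eta\le\frac12$. Hence at least half of the $S$ have no such triple. For these Corollary 2 gives $q(z,S)\ge\frac12m!\,p^m$. Let $\mathcal S_z$ be the family of these $S$. Then (2) applies and $\mathbb P$ percolates by Proposition 3.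

**Step 13 (many bad pairs for some type).** Suppose that for some $t\in\mathcal A$ more than $\eta\cdot4\binom n2$ pairs are $t$-bad. Use block size $J+2$ and $\varepsilon'=\min(\eta/8,\chi/4)$. As in Case 2 of Section 6, at least $\eta n^2/2$ $t$-bad pairs have both coordinates in $F$. For each such pair fix an ordering and write it as $(-d,d')$. Fix $z$. The element $t-\pi(d)-\pi(z)\in\mathcal A$ is a sum $h_1+\dots+h_k$ of $k\le J-1$ labels: in a finite group the labels generate as a semigroup too, and a shortest directed path in the Cayley digraph has at most $|\mathcal A|-1$ steps. Fix such a representation.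

Choose coordinates $i_1,\dots,i_k\in F$ with labels $h_1,\dots,h_k$ and take the steps $e_{i_1},\dots,e_{i_k}$, then $d$, then $d'$, then $J-k$ further directions, all with distinct coordinates in $F$. At most $\varepsilon'n\le\chi n/4$ coordinates lie outside $F$ and at most $J+2$ are in use. So for $n$ large there are at least $\chi n/2$ choices for each $i_l$ and at least $n/2$ for each further direction. This gives at least $\frac\eta2(\frac\chi2)^Jn^{J+2}$ sequences, with $k$ recorded. Each resulting $(J+2)$-set $S$ arises from at most $J\,(J+2)!$ of them, since $k$ takes at most $J$ values and $S$ has $(J+2)!$ orderings. Let $\mathcal S_z$ be the family of these $S$. Then $|\mathcal S_z|\ge\theta_1n^{J+2}\ge\theta|\mathcal S_{all}|$ with $\theta_1>0$ and $\theta\in(0,1]$ depending only on $\varepsilon,J$, because $|\mathcal S_{all}|\le(2n)^{J+2}$.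

Take the steps in the order listed. The path arrives via $d$ at a vertex $x$ with $\pi(x)=\pi(z)+h_1+\dots+h_k+\pi(d)=t$ and leaves via $d'$. These two edges are both open with probability $\nu_x(-d,d')>\delta p$. By PA with the other $J$ edges, the whole path is open with probability at least $p^J\cdot\delta p$. So $q:=\delta p^{J+1}$ works for every $S\in\mathcal S_z$, and
$$Nq\ge\theta_1\delta\,n^{J+2}(2n)^{-J-1}\to\infty .$$
Proposition 3 gives percolation for $n\ge n_0(\varepsilon,J)$. $\square$
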